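\title{Densest $p2mg$, $cm$ and $p4$ packings of regular polygons}

\begin{abstract}
A packing of type $\Gamma$, for a plane group $\Gamma$, is a packing whose members form a single orbit of a group of isometries isomorphic to $\Gamma$. We prove a conjecture of Torda, Goulermas, Kurlin and Day on such packings of the regular $n$-gon: the optimal densities for $p2mg$ and $cm$ agree when $n\not\equiv\pm1\pmod{12}$, and the optimal densities for $p2mg$, $cm$ and $p4$ agree when $12\mid n$. We give the common density in closed form in all these cases, and we show that for $n\equiv\pm1\pmod{12}$ the group $p2mg$ packs strictly more densely than $cm$. The proof reduces both mirror groups to a problem in a strip, in which the only remaining unknown is the orientation of the polygon.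
\end{abstract}

\section{The problem and the result}

A \emph{plane group} is a discrete group of isometries of $\mathbb R^2$ with a compact fundamental domain. Up to isomorphism there are $17$ of them, written in Hermann--Mauguin notation; three occur in this paper: $p2mg$, $cm$ and $p4$. Let $\Gamma$ be a plane group and let $K$ be a convex body, that is, a compact convex set with interior points. A \emph{$\Gamma$ packing} of $K$ is a family $\{gK_0: g\in G\}$, where $K_0$ is a congruent copy of $K$, the group $G$ is a plane group isomorphic to $\Gamma$, and $gK_0$ and $g'K_0$ have disjoint interiors whenever $g\neq g'$. In particular these copies are distinct, so $G$ acts freely on the packing. If $T\subset G$ is the lattice of translations, the \emph{density} of the packing is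
\[
  \frac{[G:T]\cdot|K|}{\text{area of a fundamental cell of }T},
\]
the fraction of the plane that is covered; here $|K|$ is the area of $K$. We write $\delta_\Gamma(K)$ for the supremum of the densities of all $\Gamma$ packings of $K$.

For each $\Gamma$ the number $\delta_\Gamma(K)$ is the value of an optimization problem in finitely many variables: the shape of the lattice and the position of one copy. Different groups impose different constraints. The group $cm$ has mirrors and glide reflections but no rotations, $p2mg$ has mirrors and half-turns, and $p4$ has quarter turns but no mirrors. An equality between two of these values therefore asks for an explanation. Torda, Goulermas, Kurlin and Day \cite{TGKD} conjectured the following for the regular $n$-gon $P$, $n\ge3$.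
\begin{itemize}
\item[(a)] If $n\not\equiv\pm1\pmod{12}$, then $\delta_{p2mg}(P)=\delta_{cm}(P)$.
\item[(b)] If $12\mid n$, then $\delta_{p2mg}(P)=\delta_{cm}(P)=\delta_{p4}(P)$.
\end{itemize}
The polygons excluded in (a) are those with $(12k-1)$-fold or $(12k+1)$-fold rotational symmetry, $k\ge1$; the conjecture makes no claim about them. We prove (a) and (b) and show that the exceptional set in (a) is exact.

\begin{theorem}\label{thm:main}
Let $P$ be a regular $n$-gon, $n\ge3$, and put $\varepsilon=\pi/n$ and $R=1/\cos\varepsilon$.
\begin{itemize}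
\item[(i)] $\delta_{p2mg}(K)\ge\delta_{cm}(K)$ for every planar convex body $K$.
\item[(ii)] If $n$ is even, then
\[
 \delta_{p2mg}(P)=\delta_{cm}(P)=\frac{n\tan\varepsilon}{2h_n+\tau_n},
 \qquad \tau_n=2\tan(k\varepsilon)+\tan\bigl((\tfrac n2-2k)\varepsilon\bigr),
\]
where $k$ is the integer nearest to $n/6$, and $h_n=1$ if $4\mid n$, $h_n=R$ otherwise.
\item[(iii)] If $n$ is odd and $n\not\equiv\pm1\pmod{12}$, then
\[
 \delta_{p2mg}(P)=\delta_{cm}(P)=\frac{n\tan\varepsilon}{m_0(1+y_0)},\qquad
 m_0=\frac{2\cos(\varepsilon/2)}{\cos\varepsilon},\quad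
 y_0=\frac{1-(m_0/4)\cos\sigma_0}{\sin\sigma_0},
\]
where $\sigma_0=a_0\varepsilon$ and $a_0$ is the element of $2\mathbb Z-\frac n2$ nearest to $\frac n3$.
\item[(iv)] If $n\equiv\pm1\pmod{12}$, then $\delta_{p2mg}(P)>\delta_{cm}(P)$.
\item[(v)] If $12\mid n$, then $\displaystyle\delta_{p2mg}(P)=\delta_{cm}(P)=\delta_{p4}(P)=\frac{n\tan(\pi/n)}{2+\sqrt3}$.
\end{itemize}
\end{theorem}

Parts (ii) and (iii) give (a), and part (v) is (b).

Section~\ref{sec:strip} reduces $p2mg$ and $cm$ to a strip between two mirrors and shows that the two groups perform equally well on a body that is symmetric in a line perpendicular to the mirrors. So (a) asks whether the best orientation for $p2mg$ is symmetric. The example of the disc, at the end of that section, shows where the number $12$ comes from. Even $n$ is settled by an area argument (Section~\ref{sec:even}), and $p4$ by comparison with the inscribed disc (Section~\ref{sec:p4}). For odd $n$ several effects of order $\varepsilon^2$ compete; Section~\ref{sec:odd} estimates them, and Sections~\ref{sec:regular} and~\ref{sec:exceptional}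 add them up.

\medskip\noindent\emph{Conventions.} We scale $P$ to inradius $1$. Then its circumradius is $R$, its edges have length $2\tan\varepsilon$, and $|P|=n\tan\varepsilon$. An \emph{edge normal} is the outer unit normal of an edge. With the center of $P$ at the origin, $P=\{p: p\cdot\nu\le1\text{ for all edge normals }\nu\}$; consecutive edge normals differ by the angle $2\varepsilon$, and the vertices lie in the directions halfway between them. Angles of directions are measured counterclockwise from the positive horizontal axis.

\section{Packings between parallel mirrors}\label{sec:strip}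

\subsection{Normal forms}

By Bieberbach's theorem, isomorphic plane groups are conjugate by an affine map. Hence a group $G$ of type $\Gamma$ is an affine image of the standard coordinate form of $\Gamma$, and the linear parts of its elements are orthogonal. For $p2mg$ and $cm$ the coordinate axes of the standard form are the eigenspaces of a reflection, so their images are orthogonal, and up to isometry the affine map only rescales the axes. For $p4$ a linear part of order $4$ is a quarter turn, and the lattice is generated by a vector and its image under this quarter turn, so it is square. In coordinates $(x,t)$, up to isometry, $G$ therefore consists of the following maps, for some parameters $w,L,s>0$.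
\begin{itemize}
\item $p2mg$: $(x,t),\ (-x,-t),\ (x,w-t),\ (-x,w+t)$ modulo the lattice $L\mathbb Z\times 2w\mathbb Z$.
\item $cm$: $(x,t),\ (x,w-t)$ modulo the lattice generated by $(L,0)$ and $(L/2,w)$.
\item $p4$: the four rotations by multiples of $90^\circ$ about $0$, modulo the lattice $2s\mathbb Z^2$.
\end{itemize}
In $p2mg$ and $cm$ the mirrors are the horizontal lines $t\in\frac w2+w\mathbb Z$. They cut the plane into closed strips of width $w$, which $G$ permutes transitively. The stabilizer of the strip $\Sigma=\{|t|\le w/2\}$, whose \emph{midline} is $t=0$, is read off from the list: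
\begin{itemize}
\item for $p2mg$ it consists of the translations by $(jL,0)$ and the half-turns about the points $(jL/2,0)$, $j\in\mathbb Z$;
\item for $cm$ it is generated by the glide reflection $(x,t)\mapsto(x+L/2,-t)$.
\end{itemize}
A cell has area $2wL$ and carries four copies for $p2mg$, and it has area $wL$ and carries two copies for $cm$. In both cases the density is $2|K|/(wL)$. We call $wL$ the \emph{cost} of the packing; it is to be minimized.

\subsection{The packing conditions}

Fix an \emph{orientation} of $K$, that is, a congruent copy up to translation, again called $K$. Let $W$ be its vertical width and $m$ the maximal length of a horizontal chord. Let $f(d)$ be the length of the horizontal slice of $\operatorname{int}K$ at distance $d$ below the top support line, so $f(d)=0$ for $d\le 0$ and $d\ge W$. On $(0,W)$ the function $f$ is positive and concave, and it equals the length of the closed slice.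

We recall that $\operatorname{int}(A+B)=\operatorname{int}A+\operatorname{int}B$ for convex bodies $A,B$. Consequently $A$ and $B+u$ have overlapping interiors if and only if $u\in\operatorname{int}(A-B)$. For the glide reflection, $B$ is the mirror image of $K$ in the midline, that is, $B=-\rho K$ with $\rho(x,t)=(-x,t)$. This leads to the convex body
\[
 \widehat K=\tfrac12(K+\rho K).
\]
It satisfies $\rho\widehat K=\widehat K$, it has the same top and bottom support lines as $K$, and it does not change when $K$ is translated horizontally. Let $\widehat f$ be its slice function, defined as $f$ was for $K$.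

\begin{lemma}\label{lem:cond}
Place $K$ so that its top support line is $t=d$. Some horizontal translate of $K$ generates a $p2mg$ packing with parameters $w,L$ inside which it lies in $\Sigma$ if and only if
\[
 w\ge2\max(d,W-d)\quad\text{and}\quad L\ge\max(m,2f(d)).
\]
The same holds for $cm$ with $\widehat f$ in place of $f$. Every $p2mg$ or $cm$ packing of a convex body arises in this way.
\end{lemma}

\begin{proof}
If a mirror passed through an interior point of a copy, a neighborhood of that point would lie in the copy and in its mirror image. So each copy lies in one strip, and by transitivity some copy lies in $\Sigma$; this is the last statement. The copy $K$ lies in $\Sigma$ exactly when $d\le w/2$ and $W-d\le w/2$. Elements outside the stabilizer of $\Sigma$ then move $K$ to other strips, so only the nontrivial elements $g$ of the stabilizer matter, and the condition is that $K$ and $gK$ do not overlap.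

\emph{Translations.} The vector $(u,0)$ lies in $K-K$ exactly when $K$ has a horizontal chord of length at least $|u|$. So the horizontal axis meets $\operatorname{int}(K-K)$ in $(-m,m)$, and the condition is $L\ge m$.

\emph{Half-turns.} The copies $K$ and $2c-K$ overlap if and only if $2c\in\operatorname{int}(K+K)=\operatorname{int}(2K)$, that is, $c\in\operatorname{int}K$; here $K+K=2K$ uses convexity. The midline meets $\operatorname{int}K$ in an open interval of length $f(d)$, and a translate of this interval avoids the centers, which have spacing $L/2$, if and only if $f(d)\le L/2$.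

\emph{Odd powers of the glide.} They map $K$ to $-\rho K+((j+\frac12)L,0)$, so the condition is $((j+\frac12)L,0)\notin\operatorname{int}(2\widehat K)$ for all $j\in\mathbb Z$. By the symmetry of $\widehat K$, the midline meets $\operatorname{int}(2\widehat K)$ in the interval $(-\widehat f(d),\widehat f(d))$. The condition is $L/2\ge\widehat f(d)$.
\end{proof}

The half-turn about the origin normalizes both groups and replaces $d$ by $W-d$. So we may assume $d\ge W/2$, provided that $K$ and $-K$ are counted as separate orientations. For a fixed orientation put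
\[
 c_{mg}(K)=\inf_{d\ge W/2}2d\max(m,2f(d)),\qquad c_{cm}(K)=\inf_{d\ge W/2}2d\max(m,2\widehat f(d)).
\]
Then $\delta_{p2mg}(K)$ and $\delta_{cm}(K)$ are $2|K|$ divided by the infimum of $c_{mg}$ and $c_{cm}$, respectively, over all orientations. Both costs are unchanged when $K$ is replaced by $\rho K$, because $W,m,f,\widehat f$ are unchanged.

\subsection{Comparison of the two groups}

\begin{lemma}\label{lem:compare}
Let $0<d<W$, place $K$ as in Lemma~\ref{lem:cond}, and let $[x_l(t),x_r(t)]$ be the chord of $K$ at height $t$. For every $t$ such that $K$ has points at heights $t$ and $-t$,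
\begin{equation}\label{eq:fhat}
 \widehat f(d)\ge x_r(t)-x_l(-t).
\end{equation}
In particular $\widehat f\ge f$ everywhere. If $K$ is symmetric in a vertical line, then $\widehat f=f$.
\end{lemma}

\begin{proof}
The point $\frac12[(x_r(t),t)+\rho(x_l(-t),-t)]=(\frac12(x_r(t)-x_l(-t)),0)$ lies in $\widehat K$ and on the midline, and so does its image under $\rho$. Since $0<d<W$, the midline meets $\operatorname{int}\widehat K$, so the open and the closed slice of $\widehat K$ have the same length. This gives \eqref{eq:fhat}, and $t=0$ gives $\widehat f(d)\ge f(d)$; outside $(0,W)$ both functions vanish. If $K$ is symmetric in the line $x=x_0$, then $\rho K=K-(2x_0,0)$ and $\widehat K=K-(x_0,0)$.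
\end{proof}

So $c_{cm}(K)\ge c_{mg}(K)$ for every orientation, which proves Theorem~\ref{thm:main}(i). Call an orientation \emph{symmetric} if it is symmetric in a vertical line. At a symmetric orientation the two costs are equal, and we obtain the criterion that drives the proof of (a).

\begin{corollary}\label{cor:sym}
If the infimum of $c_{mg}$ over all orientations of $K$ is attained at a symmetric orientation, with value $c$, then $\delta_{p2mg}(K)=\delta_{cm}(K)=2|K|/c$.
\end{corollary}

\subsection{The half chord}

It remains to eliminate $d$. Increasing $d$ widens the strip but lets the midline cut $K$ in a shorter chord, and this helps until the chord has length $m/2$. Put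
\[
 d^*=\sup\{d<W: f(d)\ge m/2\}.
\]
We call the closed chord at distance $d^*$ below the top the \emph{half chord}. Its length is at least $m/2$. If $d^*<W$, its length is $f(d^*)=m/2$ by continuity, and all lower chords are shorter. If $d^*=W$, it is a horizontal segment at the bottom of $K$.

\begin{lemma}\label{lem:half}
We have $d^*\ge W/2$ and $c_{mg}(K)=\min\{2Wf(W/2),\,2md^*\}$.
\end{lemma}

\begin{proof}
Take a chord of length $m$ and a point of $K$ on the horizontal support line that lies on the other side of the level $d=W/2$. In the triangle that they span, the level $W/2$ is at least halfway from the apex to the base, so $f(W/2)\ge m/2$ and $d^*\ge W/2$.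

Let $g(d)=2d\max(m,2f(d))$. Then $g(W/2)=2Wf(W/2)$. Also $g(d^*)=2md^*$, since $f(d^*)$ is $m/2$ or $0$. For $d>d^*$ we have $g(d)=2md>2md^*$. On $[W/2,d^*)$ concavity gives $f\ge m/2$, so $g(d)=4df(d)$. The logarithm of a positive concave function is concave, so $\log g$ is concave there. For $W/2\le d<d'<d^*$ this gives $g(d)\ge\min\{g(W/2),g(d')\}\ge\min\{g(W/2),2md'\}$, and we let $d'\to d^*$.
\end{proof}

The first candidate places $K$ across the whole strip. The second lets $K$ touch the top mirror, its two translates, and two half-turned copies at the ends of the half chord; see Figure~\ref{fig:pentagon}. For a polygon or disc centered at the origin we write $h$ for the height of the top support line and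
\[
 d^*=h+y,
\]
so that $y$ is the depth of the half chord below the center.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \x in {0,2.351,4.702}
  \draw[fill=gray!25,shift={(\x,0.809)}] (-90:1.236)--(-18:1.236)--(54:1.236)--(126:1.236)--(198:1.236)--cycle;
\foreach \x in {1.176,3.527}
  \draw[fill=gray!8,shift={(\x,-0.809)}] (90:1.236)--(162:1.236)--(234:1.236)--(306:1.236)--(18:1.236)--cycle;
\draw[very thick] (-1.6,1.809)--(6.3,1.809) (-1.6,-1.809)--(6.3,-1.809);
\draw[dashed] (-1.6,0)--(6.3,0);
\draw[thick,dotted] (-1.176,0.427)--(1.176,0.427);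
\draw[very thick] (-0.588,0)--(0.588,0);
\foreach \x in {-0.588,0.588,1.763,2.939,4.114,5.290} \fill (\x,0) circle (1.5pt);
\node at (0,0.64) {$m$};
\node at (0,-0.72) {$m/2$};
\draw[<->] (6.1,0)--(6.1,1.809);
\node at (6.4,0.9) {$d^*$};
\end{tikzpicture}
\caption{Regular pentagons in a strip between two mirrors (thick lines); the rest of the packing is obtained by reflection. The period is the longest horizontal chord $m$ (dotted), and the midline (dashed) cuts each pentagon in a chord of length $m/2$. The lower row is the image of the upper row under the half-turns about the dots, and also under the glide reflection along the midline, so this is both a $p2mg$ and a $cm$ packing.}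
\label{fig:pentagon}
\end{figure}

\begin{example}[Triangle and square]\label{ex:34}
For $n=3$ with an edge on top, $W=3$, $m=2\sqrt3$, $f(W/2)=m/2$, and the cost $2Wf(W/2)=6\sqrt3$ equals $2|P|$. For $n=4$ with a horizontal edge, $W=m=d^*=2$, and the cost $2md^*=8$ equals $2|P|$. Both orientations are symmetric, so both groups attain density $1$. This agrees with Theorem~\ref{thm:main}: for $n=3$, $m_0=2\sqrt3$, $a_0=\frac12$, $\sigma_0=30^\circ$, $y_0=\frac12$ and $m_0(1+y_0)=3\sqrt3=|P|$; for $n=4$, $k=1$, $\tau_4=2$ and $2h_4+\tau_4=4=|P|$. The theorem is thus proved for $n=3,4$.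
\end{example}

\begin{example}[The disc, and the number $12$]\label{ex:disc}
For the unit disc, $W=m=2$, $h=1$, and the chord of length $1$ has depth $y=\sqrt3/2$. The candidates are $8$ and $2(2+\sqrt3)$, so both groups give density $\pi/(2+\sqrt3)$. The disc touches the mirror in direction $90^\circ$, its translates in directions $0^\circ,180^\circ$, and its half-turned copies in directions $-60^\circ,-120^\circ$. A packing of $P$ contains a packing of the inscribed discs with the same group, so its cost is at least $2(2+\sqrt3)$. To do as well as the disc, $P$ should have edge normals in these five directions. They differ by multiples of $30^\circ$, and this is possible when $12\mid n$. For other $n$ one expects the best orientation to approximate the five directions well. Since they are symmetric in the vertical axis, a symmetric orientation is the natural guess. Theorem~\ref{thm:main} says that the guess fails exactly for $n\equiv\pm1\pmod{12}$.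
\end{example}

\section{Even $n$: an area argument}\label{sec:even}

Let $n\ge6$ be even, so $P=-P$. Let $\varphi$, $|\varphi|\le\varepsilon$, be the angle of the edge normal $\nu_1$ nearest to the direction $0^\circ$. By central symmetry the chord length is an even concave function of the height, so the longest chord passes through the center: $m=2/\cos\varphi$, $W=2h$, $f(W/2)=m$. Since $d^*\le W$, we get $2Wf(W/2)=2Wm\ge2md^*$, and Lemma~\ref{lem:half} gives
\[
 c_{mg}=2(mh+my).
\]
Moreover $y>0$, because $f(h)=m>m/2$. We show that $\varphi=0$ minimizes $mh$ and $my$ simultaneously. This orientation is symmetric: $P$ is symmetric in the horizontal axis, which contains an edge normal, and $P=-P$.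

\begin{example}[The hexagon]\label{ex:hexagon}
For $n=6$ and $\varphi=0$ the vertices are $(\pm1,\pm1/\sqrt3)$ and $(0,\pm2/\sqrt3)$. Here $m=2$, $h=2/\sqrt3$, and the half chord joins the midpoints $(\pm\frac12,-\frac{\sqrt3}2)$ of the lower edges. So $mh=4/\sqrt3$, $my=\sqrt3$, and the density is $2\sqrt3/(7/\sqrt3)=6/7$. For $\varphi=30^\circ$ we have $m=4/\sqrt3$ and $h=1$, and the half chord is the bottom edge, so $mh=my=4/\sqrt3$ and the density is $3/4$. Observe that at $\varphi=0$ the product $2my=2\sqrt3$ is the area of the hexagon, and at $\varphi=30^\circ$ it is larger. This is the general mechanism: $2my$ bounds from above the area of a hexagon formed by edge lines of $P$, and that area does not depend on the orientation.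
\end{example}

\begin{lemma}\label{lem:mh}
$mh\ge2h_n$, with equality at $\varphi=0$.
\end{lemma}

\begin{proof}
The edge normals are at the angles $\varphi+2j\varepsilon$, and $90^\circ=\frac n2\varepsilon$. If $4\mid n$, there is an edge normal at $90^\circ+\varphi$, the highest vertex makes the angle $\varepsilon-|\varphi|$ with the vertical, and
\[
 mh=\frac{2\cos(\varepsilon-|\varphi|)}{\cos\varepsilon\cos\varphi}=2+2\tan\varepsilon\tan|\varphi|.
\]
If $n\equiv2\pmod4$, there is a vertex at angle $90^\circ+\varphi$, so $h=R\cos\varphi$ and $mh=2R$ for all $\varphi$.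
\end{proof}

\begin{lemma}\label{lem:my}
$my\ge\tau_n$ for every orientation.
\end{lemma}

\begin{proof}
\emph{The half chord has length exactly $m/2$.} Only the case $d^*=W$ needs an argument. Then the half chord is a horizontal edge of length at least $m/2\ge1$. For $n\ge8$ the edges have length $2\tan\varepsilon\le2\tan22.5^\circ<1$. For $n=6$ a horizontal edge means $|\varphi|=30^\circ$, and its length $2/\sqrt3$ equals $m/2$.

\emph{The hexagon $H$.} A point moving to the right from the right end of the half chord leaves $P$, so some edge through that end has a normal $\nu_2$ with positive first coordinate. In the same way some edge through the left end has a normal $\nu_3$ with negative first coordinate. Let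
\[
 H=\{p:\ |p\cdot\nu_i|\le1,\ i=1,2,3\}.
\]
All $\pm\nu_i$ are edge normals because $n$ is even, so $P\subseteq H=-H$. Let $f_H(t)$ be the length of the chord of $H$ at height $t$. The constraint $|p\cdot\nu_1|\le1$ gives $f_H(0)\le m$, and the constraints $p\cdot\nu_2\le1$, $p\cdot\nu_3\le1$ give $f_H(-y)\le m/2$. Since $P\subseteq H=-H$, we have $f_H(0)=m$ and $f_H(\pm y)=m/2$. All horizontal chords of a single strip are equal, so $H$ is not a strip; it is a parallelogram or a hexagon.

\emph{Upper bound for $|H|$.} The function $f_H$ is even and concave on its support, so $f_H\le m$. No $\nu_i$ is vertical, so $f_H$ vanishes at the ends of its support and $y$ is an interior point of it. Take a supporting line at $y$: $f_H(t)\le\frac m2-\kappa(t-y)$ on the support. At $t=0$ this reads $\kappa\ge\frac m{2y}$. The line takes the value $m$ at $y-\frac m{2\kappa}\ge0$ and the value $0$ at $y+\frac m{2\kappa}$. Hence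
\[
 |H|\le2\int_0^\infty\min\{m,\max(0,\tfrac m2-\kappa(t-y))\}\,dt
 =2\Bigl[m\Bigl(y-\frac m{2\kappa}\Bigr)+\frac m2\cdot\frac m\kappa\Bigr]=2my .
\]

\emph{Lower bound for $|H|$.} A polygon circumscribed about the unit disc, with angular gaps $\omega_i<\pi$ between consecutive normals, splits into kites of area $\tan(\omega_i/2)$. The normals $\pm\nu_i$ have gaps $2k_1\varepsilon,2k_2\varepsilon,2k_3\varepsilon$, each occurring twice, with integers $k_i\ge0$, $\sum k_i=n/2$ and $k_i\varepsilon<\pi/2$. So $|H|=2\sum\tan(k_i\varepsilon)$. By convexity of the tangent, moving two of the $k_i$ that differ by at least $2$ one step toward each other does not increase the sum. The minimum is thus attained when the $k_i$ differ by at most $1$. For $n/2=3q,\,3q+1,\,3q+2$ this triple is $(q,q,q)$, $(q,q,q+1)$, $(q+1,q+1,q)$, which is $(k,k,\frac n2-2k)$ with $k$ nearest to $n/6$. Therefore $2my\ge|H|\ge2\tau_n$.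
\end{proof}

\begin{lemma}\label{lem:myeq}
At $\varphi=0$ we have $my=\tau_n$.
\end{lemma}

\begin{proof}
Put $k'=\frac n2-2k\in\{k-1,k,k+1\}$; the list of triples shows $k,k'\ge1$ for $n\ge6$. Let $H_0\supseteq P$ be the hexagon whose normals are at the angles $0$, $-2k\varepsilon$, $-(\pi-2k\varepsilon)$ and their opposites; these are edge normals of $P$, with gaps $2k\varepsilon,2k'\varepsilon,2k\varepsilon$. The lower right side of $H_0$ runs from $(1,-\tan k\varepsilon)$ to $(0,-\sec k'\varepsilon)$, and its midpoint is $M=(\frac12,-y_1)$ with $2y_1=\tan k\varepsilon+\sec k'\varepsilon$. Since $k'\varepsilon=\frac\pi2-2k\varepsilon$,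
\[
 \sec k'\varepsilon-\tan k'\varepsilon=\frac{1-\cos2k\varepsilon}{\sin2k\varepsilon}=\tan k\varepsilon,
\]
and so $2y_1=\tau_n$.

We claim $M\in P$. The point where this side touches the unit circle divides it into segments of lengths $\tan k\varepsilon$ and $\tan k'\varepsilon$, and it is the midpoint of an edge of $P$ of half-length $\tan\varepsilon$. The distance from $M$ to it is $\frac12|\tan k'\varepsilon-\tan k\varepsilon|$. If $k\ne k'$ and $j=\min(k,k')$, this equals $\frac12\tan\varepsilon\,(1+\tan j\varepsilon\tan(j+1)\varepsilon)$. It is at most $\tan\varepsilon$, because $j\varepsilon+(j+1)\varepsilon=(k+k')\varepsilon=\frac\pi2-k\varepsilon<\frac\pi2$ makes the product of tangents less than $1$.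

By symmetry $(\pm\frac12,-y_1)\in P$, so by concavity all chords of $P$ between heights $0$ and $-y_1$ have length at least $1=m/2$. Below height $-y_1$ the chords of $H_0$, and hence those of $P$, are shorter than $1$. Thus $y=y_1$ and $my=2y_1=\tau_n$.
\end{proof}

Lemmas~\ref{lem:mh}--\ref{lem:myeq} show that the minimum of $c_{mg}$ is $2(2h_n+\tau_n)$, attained at the symmetric orientation $\varphi=0$. Corollary~\ref{cor:sym} and Example~\ref{ex:34} give Theorem~\ref{thm:main}(ii). If $12\mid n$, then $h_n=1$ and $\tau_n=3\tan30^\circ=\sqrt3$, so the cost is that of the disc and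
\begin{equation}\label{eq:twelve}
 \delta_{p2mg}(P)=\delta_{cm}(P)=\frac{n\tan\varepsilon}{2+\sqrt3}.
\end{equation}

\section{The group $p4$}\label{sec:p4}

A cell of $2s\mathbb Z^2$ has area $4s^2$ and carries four copies, so the density is $|P|/s^2$. The points $O=(0,0)$ and $(s,s)$ are centers of quarter turns in $G$, and $B=(s,0)$ and $(0,s)$ are centers of half-turns. As in Example~\ref{ex:disc}, we solve the problem for the inscribed disc and then check that $P$ fits when $12\mid n$. Put $s_0=\frac{\sqrt6+\sqrt2}2=2\cos15^\circ$, so $s_0^2=2+\sqrt3$.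

\begin{lemma}\label{lem:p4upper}
For every $n$, every $p4$ packing of $P$ has $s\ge s_0$.
\end{lemma}

\begin{proof}
The rotations of $[0,s]^2$ about $O$ cover the lattice cell $[-s,s]^2$, so some copy has its center $z$ in $[0,s]^2$. Unit discs about the points of the orbit of $z$ do not overlap. A quarter turn about $c$ moves $z$ by $\sqrt2|z-c|$ and a half-turn by $2|z-c|$, so
\[
 |z|\ge\sqrt2,\qquad|z-(s,s)|\ge\sqrt2,\qquad|z-B|\ge1,\qquad|z-(0,s)|\ge1.
\]
These conditions are symmetric in both diagonals of the square, so we may assume that $z$ lies in the triangle $OBD$ with $D=(\frac s2,\frac s2)$. Suppose $s<s_0$. We show that the open discs $|p|<\sqrt2$ and $|p-B|<1$ cover the triangle.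

If $s\le\sqrt2$, every point of the triangle other than $B$ has $|p|<s\le\sqrt2$, and $B$ lies in the second disc. Let $s>\sqrt2$. Let $U=(s-1,0)$, and let $V$ be the point of $BD$ with $|BV|=1$, which exists since $|BD|=s/\sqrt2>1$. Then $|U|=s-1<\sqrt2$ and $|D|=s/\sqrt2<\sqrt2$. The angle at $D$ is right and $s_0/\sqrt2=\frac{\sqrt3+1}2$, so
\[
 |V|^2=\frac{s^2}2+\Bigl(\frac s{\sqrt2}-1\Bigr)^2<\Bigl(1+\frac{\sqrt3}2\Bigr)+\Bigl(1-\frac{\sqrt3}2\Bigr)=2 .
\]
Thus the quadrilateral $OUVD$ lies in the first disc, and the triangle $BUV$ without the points $U,V$ lies in the second.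
\end{proof}

At $s=s_0$ the point $V$ is $z=(\frac{\sqrt6}2,\frac{\sqrt2}2)$, with $|z|=\sqrt2$. This is where the center has to go.

\begin{lemma}\label{lem:p4attain}
If $12\mid n$, there is a $p4$ packing of $P$ with $s=s_0$.
\end{lemma}

\begin{proof}
Place $P_0$ with center $z=(\frac{\sqrt6}2,\frac{\sqrt2}2)$ and an edge normal at $15^\circ$. Since $4\mid n$, all copies are translates of $P=-P$, and $P_0$ overlaps the copy with center $z+u$ if and only if $u\in\operatorname{int}(2P)$. Since $12\mid n$, all directions $15^\circ+30^\circ j$ are edge normals. A vector $u=2\nu$ with $\nu$ an edge normal lies on the boundary of $2P$, and a vector of length at least $2\sqrt2>2\sec15^\circ\ge2R$ lies outside $2P$. So it suffices to show that every $u=gz-z$, $g\neq 1$, is of one of these two kinds.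

Put $r=\frac{\sqrt6-\sqrt2}2=2\sin15^\circ\approx0.518$; recall $s_0\approx1.932$ and $2s_0=\sqrt6+\sqrt2\approx3.864$. Rotating $z$ about $O$ by $0^\circ,90^\circ,180^\circ,270^\circ$ and subtracting $z$ gives four classes modulo $2s_0\mathbb Z^2$.
\begin{itemize}
\item $(0,0)$. The nonzero vectors have length at least $2s_0>2\sqrt2$.
\item $(-s_0,r)$. The vectors $(\pm s_0,r)$ have length $2$ and directions $15^\circ,165^\circ$. All others have $|x|\ge3s_0>5$ or $|t|\ge2s_0-r>3.3$.
\item $(-\sqrt6,-\sqrt2)$. Coordinates of modulus at most $5$ are $x\in\{-\sqrt6,\sqrt2\}$ and $t\in\{-\sqrt2,\sqrt6\}$. The vector $(\sqrt2,-\sqrt2)$ has length $2$ and direction $315^\circ$; the vectors $(-\sqrt6,-\sqrt2)$ and $(\sqrt2,\sqrt6)$ have length $2\sqrt2$; and $(-\sqrt6,\sqrt6)$ has length $\sqrt{12}$.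
\item $(-r,-s_0)$. The vectors $(-r,\pm s_0)$ have length $2$ and directions $105^\circ,255^\circ$. All others have $|x|>3.3$ or $|t|>5$.
\end{itemize}
The five directions that occur are all of the form $15^\circ+30^\circ j$.
\end{proof}

The two lemmas give $\delta_{p4}(P)=|P|/(2+\sqrt3)$ for $12\mid n$. With \eqref{eq:twelve} this proves Theorem~\ref{thm:main}(v).

\section{Odd $n$: the cost as a function of the orientation}\label{sec:odd}

Let $n\ge5$ be odd. Now $P$ is not centrally symmetric, the longest chord and the half chord are no longer tied to one circumscribed hexagon, and the factors of $m(h+y)$ pull in different directions: we shall see that the orientation with an edge on top minimizes $h$ but maximizes $m$. All these effects have order $\varepsilon^2$, so we need explicit constants.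

\subsection{Notation and numerical bounds}

Up to the symmetries of $P$ and reflection in a vertical line, every orientation is obtained from the one with a horizontal edge on top by a clockwise turn through an angle $v\in[0,\varepsilon]$. The orientation $v=0$ is symmetric. Put
\[
 S=\sin\tfrac\varepsilon2,\qquad C=\cos\tfrac\varepsilon2,\qquad \mu=\frac C{\cos\varepsilon}\ge1,\qquad F(v)=md^*=m(h+y).
\]

As $n$ increases, $\cos\varepsilon$, $C$ and $\frac{\sin\varepsilon}\varepsilon$ increase, while $\varepsilon,\sin\varepsilon,\tan\varepsilon,R$ decrease. Also $\mu$ decreases to $1$, because $\frac d{d\varepsilon}\log\mu=\tan\varepsilon-\frac12\tan\frac\varepsilon2>0$. A numerical bound on one of these quantities that is stated for $n\ge N$ is its value at $n=N$, rounded in the safe direction. We also use that $\frac{\sin x}x$ decreases on $(0,\pi)$, and the inequalities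
\[
 1-\frac{x^2}6\le\frac{\sin x}x,\qquad \frac{x^2}2\Bigl(1-\frac{x^2}{12}\Bigr)\le1-\cos x\le\frac{x^2}2,\qquad \frac1{\cos x}\ge1+\frac{x^2}2\quad(0<x<\tfrac\pi2).
\]

\begin{lemma}\label{lem:geom}
For $v\in[0,\varepsilon]$,
\[
 h=R\cos(\varepsilon-v),\qquad m=\frac{1+R}{\cos(\varepsilon/2-v)}=\frac{m_0C}{\cos(\varepsilon/2-v)},\qquad W\ge1+R,
\]
where $m_0=2\mu$, and $2\le m\le m_0<2.352$. The edge normals with positive first coordinate are $(\cos\beta,-\sin\beta)$ with $\beta=a\varepsilon+v$, and those with negative first coordinate are $(-\cos\gamma,-\sin\gamma)$ with $\gamma=c\varepsilon-v$. Here $a,c$ range over the elements of $2\mathbb Z-\frac n2$ for which $\beta,\gamma\in(-\frac\pi2,\frac\pi2)$.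
\end{lemma}

\begin{proof}
The edge normals are at the angles $\frac n2\varepsilon-v-2j\varepsilon$, and the highest vertex is at $\frac\pi2+\varepsilon-v$; this gives $h$. Setting such an angle equal to $-\beta$ gives $a=2j-\frac n2$, and setting it equal to $\gamma-\pi$ gives $c=\frac{3n}2-2j\in2\mathbb Z-\frac n2$.

The edge normals of the Minkowski sum $P-P=P+(-P)$ are those of $P$ and of $-P$, at the angles $(j+\frac12)\varepsilon-v$, $j\in\mathbb Z$. For odd $n$ each edge lies opposite a vertex, so the width of $P$ in each of these directions is $1+R$. Thus $P-P$ is a regular $2n$-gon of inradius $1+R$. This gives $W\ge1+R$, and, since $m$ is the radius of $P-P$ in the horizontal direction and the nearest normal is at $\frac\varepsilon2-v$, the formula for $m$. Finally $1+R=2C^2/\cos\varepsilon=m_0C$, and $m_0=2.3511\ldots$ for $n=5$.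
\end{proof}

Since $P$ contains the unit disc, whose chord of length $m/2$ has depth $Y(m)=\sqrt{1-m^2/16}<1$, we have
\begin{equation}\label{eq:disc}
 y\ge Y(m)\ge Y_0:=Y(m_0).
\end{equation}
Define $\alpha_0\in(0,60^\circ]$ by $\cos\alpha_0=m_0/4=\mu/2$, so $Y_0=\sin\alpha_0$. We measure all costs against $m_0(1+Y_0)$ and call
\[
 \Delta(v)=\frac{F(v)}{m_0}-1-Y_0
\]
the \emph{excess}. The angle $\alpha_0$ takes over the role of the angle $60^\circ$ in Example~\ref{ex:disc}, and it is close to it.

\begin{lemma}\label{lem:eta}
Let $\eta=\frac\pi3-\alpha_0$. Then $\frac{\sqrt3}8\varepsilon^2\le\eta\le\frac{3R}{16\sin\alpha_0}\varepsilon^2$. For $n\ge N$ the following bounds hold.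
\[
\begin{array}{c|ccccc}
 N&\varepsilon\le&R\le&\sin\alpha_0\ge&\eta/\varepsilon^2\le&\eta/\varepsilon\le\\\hline
 7&0.4488&1.1100&0.8409&0.2476&0.112\\
 9&0.3491&1.0642&0.8517&0.2344&0.082\\
 11&0.2856&1.0423&0.8567&0.2282&0.0653\\
 13&0.2417&1.0300&0.8594&0.2248&0.0544
\end{array}
\]
\end{lemma}

\begin{proof}
The mean value theorem applied to $\cos\alpha_0-\cos\frac\pi3=\frac{\mu-1}2$ gives $\frac{\mu-1}{\sqrt3}\le\eta\le\frac{\mu-1}{2\sin\alpha_0}$. Now $\mu-1=2R\sin\frac{3\varepsilon}4\sin\frac\varepsilon4\le\frac38R\varepsilon^2$. In the other direction,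
\[
 \mu-1\ge\tfrac38\varepsilon^2\bigl(1-\tfrac16(\tfrac9{16}+\tfrac1{16})\varepsilon^2\bigr)\bigl(1+\tfrac12\varepsilon^2\bigr)\ge\tfrac38\varepsilon^2 .
\]
In the table, $\sin\alpha_0=\sqrt{1-\mu^2/4}$ increases with $n$; the first three columns are values at $n=N$, and the last two follow from them by the upper bound for $\eta$.
\end{proof}

\subsection{The half chord through a pair of edges}

The depth $y$ is determined by the two edges that carry the ends of the half chord. We do not know them in advance, so we compute the depth that each pair of edge lines would give. For $a,c$ as in Lemma~\ref{lem:geom}, the chord of $P$ at depth $y'$ has length at most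
\[
 \ell_{a,c}(y')=\frac{1-y'\sin\beta}{\cos\beta}+\frac{1-y'\sin\gamma}{\cos\gamma},
\]
an affine function of slope $-\frac{\sin(\beta+\gamma)}{\cos\beta\cos\gamma}$. Call $(a,c)$ \emph{admissible at $v$} if $\beta,\gamma\in(-\frac\pi2,\frac\pi2)$ and $\beta+\gamma>0$, so that $\ell_{a,c}$ is decreasing. Let $y_{a,c}(v)$ be the solution of $\ell_{a,c}=m/2$, and let $G_{a,c}(v)=m(h+y_{a,c})$. Write $\beta=\sigma+\psi$ and $\gamma=\sigma-\psi$, that is,
\[
 \sigma=\tfrac{a+c}2\varepsilon,\qquad\psi=\tfrac{a-c}2\varepsilon+v,\qquad 0<\sigma<\tfrac\pi2,\qquad|\psi|<\tfrac\pi2-\sigma .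
\]
The angle $\psi$ measures the asymmetry of the pair. From $\cos\beta+\cos\gamma=2\cos\sigma\cos\psi$ and $\cos\beta\cos\gamma=\cos^2\sigma-\sin^2\psi$ we get
\begin{equation}\label{eq:y}
 y_{a,c}=\frac{\cos\beta+\cos\gamma-\frac m2\cos\beta\cos\gamma}{\sin(\beta+\gamma)}
 =\frac{\cos\psi-\frac m4\cos\sigma}{\sin\sigma}+\frac m4\,\frac{\sin^2\psi}{\sin\sigma\cos\sigma}.
\end{equation}

\begin{lemma}\label{lem:pairs}
For every admissible pair, $y\le y_{a,c}$, and so $F(v)\le G_{a,c}(v)$. Moreover, either $d^*=W$, the half chord is a horizontal bottom edge and $y=1$; or $d^*<W$ and the edges descending from the ends of the half chord form an admissible pair with $y=y_{a,c}$.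
\end{lemma}

\begin{proof}
The half chord has length at least $m/2$, so $\ell_{a,c}(y)\ge m/2$, and $\ell_{a,c}$ is decreasing. If $d^*<W$, then for the descending edges $\ell_{a,c}(y')$ is the chord length for $y'\ge y$ close to $y$. It equals $m/2$ at $y$ and is smaller below, so $\sin(\beta+\gamma)>0$.
\end{proof}

An admissible pair with $y=y_{a,c}$ is called \emph{active}.

\subsection{The orientation $v=0$}

Call $a\in2\mathbb Z-\frac n2$ \emph{admissible} if $0<a\varepsilon<\frac\pi2$, and put
\[
 \mathcal E(\sigma)=\frac{1-\cos(\sigma-\alpha_0)}{\sin\sigma}.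
\]
At $v=0$ we have $h=1$, $m=m_0$, and \eqref{eq:y} with $a=c$, $\psi=0$, $\sigma=a\varepsilon$ gives $y_{a,a}(0)=\frac{1-\cos\alpha_0\cos\sigma}{\sin\sigma}=Y_0+\mathcal E(\sigma)$. The bottom of $P$ is a vertex, so $d^*<W$, and by symmetry the descending edges have $a=c$. Lemma~\ref{lem:pairs} yields
\begin{equation}\label{eq:v0}
 G_{a,a}(0)=m_0\bigl(1+Y_0+\mathcal E(a\varepsilon)\bigr),\qquad \Delta(0)=\min_{a\text{ admissible}}\mathcal E(a\varepsilon).
\end{equation}
So the excess at $v=0$ is the price for not having an edge normal exactly at $-\alpha_0$. The residue of $n$ modulo $12$ enters here. Write $n=12p+r$ with $r\in\{1,3,\dots,11\}$. For $a=2j-\frac n2$ we have $a-\frac n3=2j-10p-r+\frac r6$, and the choice $2j=10p+r-1$ gives the value nearest to $0$. Hence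
\begin{equation}\label{eq:theta}
 \sigma_0=a_0\varepsilon=\frac\pi3+\theta\varepsilon,\qquad\theta=\frac{r-6}6\in\Bigl\{-\frac56,-\frac12,-\frac16,\frac16,\frac12,\frac56\Bigr\},
\end{equation}
and $\sigma_0-\alpha_0=\theta\varepsilon+\eta$. The number $a_0$ is admissible, and $y_0=Y_0+\mathcal E(\sigma_0)$ in the notation of Theorem~\ref{thm:main}(iii).

\begin{lemma}\label{lem:othera}
If $n\ge7$ and $a\ne a_0$ is admissible, then $\mathcal E(a\varepsilon)>0.49\,\varepsilon^2$.
\end{lemma}

\begin{proof}
We have $|a-a_0|\ge2$, so $\frac\pi2>|a\varepsilon-\alpha_0|\ge(2-\frac56-0.112)\varepsilon>\varepsilon$. Therefore $\mathcal E(a\varepsilon)\ge1-\cos\varepsilon=2S^2$, and $S\ge0.9916\,\varepsilon/2$ for $n\ge7$.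
\end{proof}

\begin{example}[The pentagon]\label{ex:pentagon}
For $n=5$ the only admissible number is $a_0=\frac32$, so $\sigma_0=54^\circ$. Since $4\sin18^\circ\cos36^\circ=1$, we have $\cos\alpha_0=\frac{\cos18^\circ}{2\cos36^\circ}=2\sin18^\circ\cos18^\circ=\cos54^\circ$. So $\alpha_0=\sigma_0$ and $\Delta(0)=0$: the half chord joins the midpoints of the two lower edges, as in Figure~\ref{fig:pentagon}. The density of that packing is
\[
 \frac{5\tan36^\circ}{4\sin36^\circ(1+\cos36^\circ)}=\frac5{4\cos36^\circ(1+\cos36^\circ)}=\frac{3\sqrt5-5}2,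
\]
where we used $\cos36^\circ=\frac{1+\sqrt5}4$. By Theorem~\ref{thm:main}(iii) it is optimal.
\end{example}

For large $n$, since $\eta=O(\varepsilon^2)$, the value $\mathcal E(\sigma_0)$ is about $\theta^2\varepsilon^2/\sqrt3$, which is $0.016\,\varepsilon^2$, $0.144\,\varepsilon^2$, $0.401\,\varepsilon^2$ for $|\theta|=\frac16,\frac12,\frac56$. We now show that turning $P$ never helps while the active pair has $a=c$, and that any other active pair costs an excess of at least $0.24\,\varepsilon^2$. This threshold separates $|\theta|\le\frac12$ from $|\theta|=\frac56$.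

\subsection{Pairs with $a=c$}

\begin{lemma}\label{lem:symm}
If $(a,a)$ is admissible at $v$, then $a$ is admissible and $G_{a,a}(v)\ge G_{a,a}(0)\ge F(0)$.
\end{lemma}

\begin{proof}
Here $\psi=v$ and $\sigma=a\varepsilon\in(0,\frac\pi2)$; since $2a$ is odd, $\sigma\ge\frac\varepsilon2$. The denominator of $m$ suggests the variable $\lambda=\frac{\sin v}{\cos(\varepsilon/2-v)}\ge0$, in which $G_{a,a}$ becomes a polynomial. Indeed $\cos(\frac\varepsilon2-v)=C\cos v+S\sin v$ gives
\[
 m\cos v=m_0(1-S\lambda),\qquad m\sin v=m_0C\lambda .
\]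
The product formula for cosines gives
\[
 C\cos(\varepsilon-v)-\cos\varepsilon\cos(\tfrac\varepsilon2-v)=\tfrac12\bigl[\cos(\tfrac\varepsilon2-v)-\cos(\tfrac\varepsilon2+v)\bigr]=S\sin v,
\]
and therefore, for every $v\in[0,\varepsilon]$,
\begin{equation}\label{eq:mh}
 mh=m_0(1+RS\lambda).
\end{equation}
Write \eqref{eq:y} as $y_{a,a}=\frac{\cos v}{\sin\sigma}-\frac m4\frac{\cos^2\sigma-\sin^2v}{\sin\sigma\cos\sigma}$ and use $\cos^2\sigma-\sin^2v=\cos^2v\cos^2\sigma-\sin^2v\sin^2\sigma$. With $m_0/4=\mu/2$ this gives
\[
 \frac{G_{a,a}(v)}{m_0}=1+RS\lambda+\frac{1-S\lambda}{\sin\sigma}-\frac\mu2\Bigl[(1-S\lambda)^2\cot\sigma-C^2\lambda^2\tan\sigma\Bigr].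
\]
The coefficient of $\lambda^2$ is $\frac\mu2(C^2\tan\sigma-S^2\cot\sigma)$, which is nonnegative because $\tan\sigma\ge\tan\frac\varepsilon2=S/C$. The coefficient of $\lambda$ is
\[
 S\Bigl[R-\frac1{\sin\sigma}+\mu\cot\sigma\Bigr]\ge S\,\frac{\sin\sigma+\cos\sigma-1}{\sin\sigma}\ge0 .
\]
So the polynomial is smallest at $\lambda=0$, that is, at $v=0$.
\end{proof}

\subsection{All other cases}

If $a\ne c$, then $|\psi|\ge\varepsilon-v$. To make the pair nearly symmetric one must turn $P$ almost to $v=\varepsilon$, where $h$ is large. The next lemma quantifies this trade-off. It forgets the value of $\sigma$ altogether, so it is independent of the residue of $n$.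

\begin{lemma}\label{lem:asym}
Suppose that at $v$ either $d^*=W$ or some active pair has $a\ne c$. Then $\Delta(v)\ge0.24\,\varepsilon^2$ if $n\ge7$, and $\Delta(v)\ge0$ if $n=5$.
\end{lemma}

\begin{proof}
Put $q=\sin^2(\varepsilon-v)$ and $Y=Y(m)$. We have $\cos(\varepsilon-v)\ge\cos36^\circ>0.8$ and $\frac m4<0.59$, so $Y^2-q=\cos^2(\varepsilon-v)-\frac{m^2}{16}>0$. Let
\[
 y_-=\sqrt{Y^2-q}+\tfrac m2q .
\]

\emph{Step 1: $y_-\le1$.} With $\zeta=\sqrt{Y^2-q}$ we have $y_-=\zeta-\frac m2\zeta^2+\frac m2Y^2\le\frac1{2m}+\frac m2-\frac{m^3}{32}$. One minus the last expression is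
\[
 \frac{m^4-(4m-4)^2}{32m}=\frac{(m-2)^2(m^2+4m-4)}{32m}\ge0 .
\]

\emph{Step 2: $y\ge y_-$.} If $d^*=W$, then $y=1$. Otherwise $\frac{a-c}2$ is a nonzero integer, so $\varepsilon-v\le|\psi|<\frac\pi2-\sigma$ and $\cos\psi\in(\sin\sigma,\cos(\varepsilon-v)]$. For fixed $\sigma$ and $m$, the right side of \eqref{eq:y} is a concave quadratic function of $\cos\psi$, and its value at $\cos\psi=\sin\sigma$ is $1-\frac m4\cot\sigma+\frac m4\cot\sigma=1$. So $y$ is at least the minimum of $1$ and the value at $|\psi|=\varepsilon-v$. By the Cauchy--Schwarz inequality,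
\[
 \tfrac m4\cos\sigma+\sqrt{Y^2-q}\,\sin\sigma\le\sqrt{\tfrac{m^2}{16}+Y^2-q}=\cos(\varepsilon-v),
\]
so the first term of that value is at least $\sqrt{Y^2-q}$. The second term is $\frac m2\frac q{\sin2\sigma}\ge\frac m2q$.

\emph{Step 3: three contributions.} We have $F(v)\ge mh+mY+m(y_--Y)$, and we compare the terms with $m_0$, $m_0Y_0$ and $0$. By \eqref{eq:mh},
\[
 \frac{mh-m_0}{m_0}\ge\frac{S\sin v}{\cos(\varepsilon/2-v)}=\frac{2\sin\frac v2\cdot S\cos\frac v2}{\cos(\varepsilon/2-v)} .
\]
On $[2,m_0]$ write $m=4\cos\alpha$, so $\alpha\le60^\circ$ and $mY(m)=2\sin2\alpha$. Then $\frac d{dm}(mY(m))=2\sin\alpha-\frac1{\sin\alpha}\le\sqrt3-\frac2{\sqrt3}=\frac1{\sqrt3}$, and hence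
\[
 \frac{m_0Y_0-mY}{m_0}\le\frac{m_0-m}{\sqrt3\,m_0}=\frac{\cos(\frac\varepsilon2-v)-C}{\sqrt3\cos(\frac\varepsilon2-v)}
 =\frac{2\sin\frac v2\,\sin\frac{\varepsilon-v}2}{\sqrt3\cos(\frac\varepsilon2-v)}
 =\frac{2\sin\frac v2\,(S\cos\frac v2-C\sin\frac v2)}{\sqrt3\cos(\frac\varepsilon2-v)} .
\]
The difference of these two bounds has a nonnegative numerator, so we may replace the denominator $\cos(\frac\varepsilon2-v)$ by $1$. Finally $y_--Y=q\bigl[\frac m2-\frac1{Y+\sqrt{Y^2-q}}\bigr]$, with $\frac m2\ge1$ and $\frac m{m_0}\ge C$. Altogether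
\begin{equation}\label{eq:J}
 \Delta(v)\ge\Bigl(1-\frac1{\sqrt3}\Bigr)S\sin v+\frac2{\sqrt3}\,C\sin^2\frac v2+Cq\Bigl[1-\frac1{Y+\sqrt{Y^2-q}}\Bigr],
\end{equation}
provided that the last bracket is nonnegative.

\emph{Step 4: numbers.} For $n=5$: $Y^2\ge Y_0^2\ge0.654$ and $q\le\sin^236^\circ\le0.346$, so $Y+\sqrt{Y^2-q}\ge1.36$, the bracket is positive, and $\Delta(v)\ge0$. For $n\ge7$: $Y^2\ge1-\mu^2/4\ge0.7072$ and $q\le\sin^2\varepsilon\le0.1883$, so $Y+\sqrt{Y^2-q}\ge0.8409+0.7203$ and the bracket is at least $0.359$. Further $C\ge0.9749$, and $\frac{\sin x}x\ge0.9667$ on $(0,\varepsilon]$, $\frac{\sin x}x\ge0.9916$ on $(0,\frac\varepsilon2]$. With $u=v/\varepsilon$ the three terms of \eqref{eq:J}, divided by $\varepsilon^2$, are at least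
\begin{gather*}
 0.4226\cdot\tfrac{0.9916}2\cdot0.9667\,u\ge0.202\,u,\qquad 1.1547\cdot0.9749\cdot\tfrac{0.9916^2}4\,u^2\ge0.276\,u^2,\\
 0.9749\cdot0.9667^2\cdot0.359\,(1-u)^2\ge0.327\,(1-u)^2 .
\end{gather*}
Their sum is $0.327-0.452u+0.603u^2\ge0.327-\frac{0.452^2}{4\cdot0.603}>0.24$.
\end{proof}

\subsection{The other candidate}

The candidate $2Wf(W/2)$ of Lemma~\ref{lem:half} corresponds to the cost $8$ for the disc and is far from optimal.

\begin{lemma}\label{lem:other}
At every orientation, $Wf(W/2)>m_0(1+Y_0+0.39\,\varepsilon^2)$ if $n\ge7$, and $Wf(W/2)>m_0(1+Y_0)$ if $n=5$.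
\end{lemma}

\begin{proof}
Both horizontal support lines are at a distance in $[1,R]$ from the center, so the line halfway between them is within $\frac{R-1}2$ of the center. Using the inscribed disc and $W\ge1+R=m_0C$, we get $Wf(W/2)\ge m_0C\cdot2\sqrt{1-(R-1)^2/4}$. For $n\ge7$ we use $Y_0\le\frac{\sqrt3}2<0.8661$, $0.39\,\varepsilon^2<0.0786$ and $R-1\le0.11$:
\[
 \frac{1+0.8661+0.0786}{0.9749}<1.995<1.996<2\sqrt{1-0.11^2/4}.
\]
For $n=5$ we have $Y_0=\sin54^\circ$ and $R-1<0.237$, and $\frac{1.8091}{0.951}<1.91<1.98<2\sqrt{1-0.237^2/4}$.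
\end{proof}

\section{Odd $n\not\equiv\pm1\pmod{12}$}\label{sec:regular}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
The case $n=3$ is in Example~\ref{ex:34}. Let $n\ge5$ and $E_0=\mathcal E(\sigma_0)$. The hypothesis on $n$ is used once, through $|\theta|\le\frac12$ in \eqref{eq:theta}, to bound $E_0$.
\begin{itemize}
\item $n=5$: $E_0=0$ by Example~\ref{ex:pentagon}.
\item $n=7$: $\theta=\frac16$, so $|\sigma_0-\alpha_0|\le(\frac16+0.112)\varepsilon<0.28\,\varepsilon$ and $60^\circ<\sigma_0<90^\circ$. Thus $E_0\le\frac{0.28^2}{2\sin60^\circ}\varepsilon^2<0.05\,\varepsilon^2$.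
\item $n\ge9$: $|\sigma_0-\alpha_0|\le(\frac12+0.082)\varepsilon$ and $50^\circ\le\sigma_0\le70^\circ$. Thus $E_0\le\frac{0.582^2}{2\sin50^\circ}\varepsilon^2<0.222\,\varepsilon^2$.
\end{itemize}
By \eqref{eq:v0} and Lemma~\ref{lem:othera} (for $n=5$ there is no other admissible $a$), $\Delta(0)=E_0$, that is, $F(0)=m_0(1+y_0)$.

Let $v\in[0,\varepsilon]$. If some active pair has $a=c$, then $F(v)=G_{a,a}(v)\ge F(0)$ by Lemma~\ref{lem:symm}. Otherwise, by Lemma~\ref{lem:pairs}, Lemma~\ref{lem:asym} applies and gives $\Delta(v)\ge E_0=\Delta(0)$. So $F(v)\ge F(0)$ for all $v$. Lemma~\ref{lem:other} shows $Wf(W/2)>F(0)$ at every orientation. By Lemma~\ref{lem:half} the minimum of $c_{mg}$ is $2F(0)$, attained at the symmetric orientation $v=0$, and Corollary~\ref{cor:sym} gives both densities as $|P|/F(0)$.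
\end{proof}

\section{The exceptional residues $n\equiv\pm1\pmod{12}$}\label{sec:exceptional}

Now $|\theta|=\frac56$, with $n\ge11$ for $n\equiv-1$ and $n\ge13$ for $n\equiv1$. We first show that the best orientation for $p2mg$ has $0<v<\varepsilon$. This alone does not give a strict inequality, since $cm$ could match $p2mg$ at an orientation that is not symmetric. Inequality \eqref{eq:fhat} excludes this if the ends of the half chord lie in the relative interiors of edges with $\beta\neq\gamma$, so the second task is to show that these ends are not vertices.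

The edges have length $2\tan\varepsilon<0.6<1\le m/2$, so $d^*<W$ and $f(d^*)=m/2$ at every orientation. Denote the ends of the half chord by $(x,-y)$ and $(-\xi,-y)$, so $x+\xi=m/2$.

\begin{lemma}\label{lem:ends}
At every $v\in[0,\varepsilon]$ we have $x,\xi\ge0.406$. Any edge through the right end and any edge through the left end form an active pair with $\beta,\gamma\in[38^\circ,84^\circ]$. The function $F$ attains its infimum $F_{\min}$ on $[0,\varepsilon]$.
\end{lemma}

\begin{proof}
By \eqref{eq:disc} and Lemma~\ref{lem:eta}, $y\ge0.8567$, and the ends are within $R\le1.0423$ of the center. So $|x|,|\xi|\le\sqrt{R^2-y^2}<0.594$, and $x+\xi\ge1$ gives $x,\xi\ge0.406$. The angle of either end below the horizontal, on its own side, has sine at least $0.8567/1.0423$ and cosine at least $0.406/1.0423$, so it lies in $[55^\circ,67.1^\circ]$. The normal of an edge differs from the direction of any point of that edge by at most $\varepsilon<16.4^\circ$. This gives the range of $\beta,\gamma$, so the pair is admissible, and it is active because $\ell_{a,c}(y)=x+\xi=m/2$.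

Take $v_k\to v$ with $F(v_k)\to\inf F$. There are finitely many pairs, so we may assume that one pair $(a,c)$ of edges passes through the ends for all $k$. In the limit $\beta,\gamma\in[38^\circ,84^\circ]$, so the pair is admissible at $v$, and $G_{a,c}$ is continuous there by \eqref{eq:y}. Lemma~\ref{lem:pairs} gives $F(v)\le G_{a,c}(v)=\lim G_{a,c}(v_k)=\lim F(v_k)$.
\end{proof}

\subsection{The minimizers are interior}

At $v=\varepsilon/2$ the chord $m$ is shortest. A pair with $c=a+2$ has $\psi=-\frac\varepsilon2$ and $\sigma=(a+1)\varepsilon$, so the available values of $\sigma$ are shifted by $\varepsilon$ against those at $v=0$, and the mismatch $\frac56\varepsilon$ drops to $\frac16\varepsilon$.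

\begin{lemma}\label{lem:interior}
$\Delta(\varepsilon/2)<0.382\,\varepsilon^2<\min\{\Delta(0),\Delta(\varepsilon)\}$.
\end{lemma}

\begin{proof}
\emph{The value at $\varepsilon/2$.} Take $(a,c)=(a_0,a_0+2)$ for $n\equiv1$ and $(a,c)=(a_0-2,a_0)$ for $n\equiv-1$. By \eqref{eq:theta}, $\sigma=\frac\pi3+\frac\varepsilon6$ and $\sigma=\frac\pi3-\frac\varepsilon6$, respectively; the pair is admissible since $\beta,\gamma=\sigma\mp\frac\varepsilon2$. Here $m=m_0C$, $h=RC$, so $mh=m_0RC^2=m_0\frac{1+R}2=m_0(1+RS^2)$. In \eqref{eq:y} we have $\cos\psi=C$, $\sin^2\psi=S^2$, $\frac m4=C\cos\alpha_0$, and so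
\[
 my_{a,c}=m_0C^2\Bigl[Y_0+\mathcal E(\sigma)+\frac{S^2\cos\alpha_0}{\sin\sigma\cos\sigma}\Bigr].
\]
With $C^2=1-S^2\le1$ and $S^2\le\varepsilon^2/4$, Lemma~\ref{lem:pairs} gives
\begin{equation}\label{eq:mid}
 \Delta(\varepsilon/2)\le\frac{\varepsilon^2}4\Bigl[R-\sin\alpha_0+\frac{\cos\alpha_0}{\sin\sigma\cos\sigma}\Bigr]+\mathcal E(\sigma).
\end{equation}
(As $n\to\infty$, the right side divided by $\varepsilon^2$ tends to $\frac14(1+\frac1{2\sqrt3})+\frac1{36\sqrt3}\approx0.338$, to be compared with $0.401$ at $v=0$.)

Let $n\equiv1$, $n\ge13$. Then $\cos\alpha_0\le0.5113$ and $\sin\sigma\cos\sigma=\frac12\sin(120^\circ+\frac\varepsilon3)\ge0.4114$, so the bracket is at most $1.0300-0.8594+\frac{0.5113}{0.4114}<1.4135$. Also $0<\sigma-\alpha_0=\frac\varepsilon6+\eta\le0.2211\,\varepsilon$, so $\mathcal E(\sigma)\le\frac{0.2211^2}{2\sin60^\circ}\varepsilon^2<0.0283\,\varepsilon^2$. The total is less than $0.382\,\varepsilon^2$.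

Let $n\equiv-1$, $n\ge11$. Then $\cos\alpha_0\le0.5159$ and $\sin\sigma\cos\sigma=\frac12\sin(120^\circ-\frac\varepsilon3)\ge0.4330$, so the bracket is at most $1.0423-0.8567+\frac{0.5159}{0.4330}<1.378$. Since $0\le\eta\le0.0653\,\varepsilon$, we have $|\sigma-\alpha_0|=|\eta-\frac\varepsilon6|\le\frac\varepsilon6$, and $\sigma>57.2^\circ$ gives $\mathcal E(\sigma)\le\frac{\varepsilon^2}{72\sin57.2^\circ}<0.0166\,\varepsilon^2$. The total is less than $0.362\,\varepsilon^2$.

\emph{The value at $\varepsilon$.} Here $m=m_0$, $h=R$, $y\ge Y_0$, so $\Delta(\varepsilon)\ge R-1\ge\varepsilon^2/2$.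

\emph{The value at $0$.} By \eqref{eq:v0} and Lemma~\ref{lem:othera} it suffices to show $\mathcal E(\sigma_0)>0.39\,\varepsilon^2$.

Let $n\equiv1$, so $\sigma_0=\frac\pi3-\frac56\varepsilon$ and $\alpha_0-\sigma_0=\frac56\varepsilon-\eta$ lies between $0.83333\,\varepsilon-0.2248\,\varepsilon^2$ and $0.83334\,\varepsilon<0.2015$. The addition formula gives $\sin\sigma_0\le\frac{\sqrt3}2-\frac12\sin\frac{5\varepsilon}6\le0.86603-0.4138\,\varepsilon$. Expanding,
\[
 (0.83333-0.2248\,\varepsilon)^2-0.79\,(0.86603-0.4138\,\varepsilon)\ge0.0102-0.0478\,\varepsilon+0.0505\,\varepsilon^2 .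
\]
The quadratic on the right decreases for $\varepsilon<0.47$ and is positive at $0.2417$. Hence $(\alpha_0-\sigma_0)^2\ge0.79\,\varepsilon^2\sin\sigma_0$ and $\mathcal E(\sigma_0)\ge\frac12\bigl(1-\frac{0.2015^2}{12}\bigr)0.79\,\varepsilon^2>0.393\,\varepsilon^2$.

Let $n\equiv-1$, so $\sigma_0=\frac\pi3+\frac56\varepsilon$. Now the lower bound of Lemma~\ref{lem:eta} is needed: $\sigma_0-\alpha_0=\frac56\varepsilon+\eta\ge\chi:=0.8333\,\varepsilon+0.2165\,\varepsilon^2$, and $\chi\le0.256$. Also $\sin\sigma_0\le\frac{\sqrt3}2+\frac12\cdot\frac56\varepsilon\le0.86603+0.41667\,\varepsilon$, and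
\[
 (0.8333+0.2165\,\varepsilon)^2\ge0.694+0.360\,\varepsilon\ge0.8\,(0.86603+0.41667\,\varepsilon).
\]
Hence $\mathcal E(\sigma_0)\ge\frac{1-\cos\chi}{\sin\sigma_0}\ge\frac12\bigl(1-\frac{0.256^2}{12}\bigr)0.8\,\varepsilon^2>0.397\,\varepsilon^2$.
\end{proof}

So every minimizer of $F$ lies in $(0,\varepsilon)$. By Lemmas~\ref{lem:other} and~\ref{lem:interior},
\begin{equation}\label{eq:Wf}
 Wf(W/2)>F(\varepsilon/2)\ge F_{\min}\quad\text{at every orientation},
\end{equation}
and by Lemma~\ref{lem:half} the minimal $p2mg$ cost is $2F_{\min}$.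

\subsection{The ends of the optimal half chord are not vertices}

Near a given $v$, each pair of edges through the ends gives a smooth upper bound $G_{a,c}$ for $F$ that touches $F$ at $v$. At an interior minimizer each of these functions has a minimum. A vertex gives two such functions and hence one equation too many.

\begin{lemma}\label{lem:novertex}
If $F(v)=F_{\min}$, then neither end of the half chord is a vertex of $P$.
\end{lemma}

\begin{proof}
Let $(a,c)$ be a pair of edges through the two ends. By Lemma~\ref{lem:ends} it is admissible near $v$, where $G_{a,c}$ is smooth, $G_{a,c}\ge F\ge F_{\min}$, and $G_{a,c}(v)=F_{\min}$. Since $0<v<\varepsilon$, the derivative of $G_{a,c}$ vanishes at $v$. Dots denote derivatives at $v$. Lemma~\ref{lem:geom} gives $\dot m/m=-\tan(\frac\varepsilon2-v)$ and $\dot h=R\sin(\varepsilon-v)\ge0$, so $\dot m(h+y)+m(\dot h+\dot y_{a,c})=0$ reads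
\begin{equation}\label{eq:ydot}
 \dot y_{a,c}=(h+y)\tan(\tfrac\varepsilon2-v)-\dot h .
\end{equation}
The right side does not depend on the pair; call it $\dot y$. Near $v$ define $x_{a,c}$ and $\xi_{a,c}$ by $x_{a,c}\cos\beta+y_{a,c}\sin\beta=1$ and $\xi_{a,c}\cos\gamma+y_{a,c}\sin\gamma=1$. They equal $x$ and $\xi$ at $v$, and $x_{a,c}+\xi_{a,c}=m/2$ near $v$. Differentiating with $\dot\beta=1$, $\dot\gamma=-1$ gives $\dot x_{a,c}=(x-\dot y)\tan\beta-y$ and $\dot\xi_{a,c}=y-(\xi+\dot y)\tan\gamma$. Adding,
\[
 (x-\dot y)\tan\beta-(\xi+\dot y)\tan\gamma=\dot m/2 .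
\]
If the right end is a vertex, this holds for two different values of $\beta$ and the same $\gamma$, which forces $\dot y=x$. If the left end is a vertex, it holds for two values of $\gamma$, which forces $\dot y=-\xi$. We use \eqref{eq:ydot}, $0<h,y\le R$ and $2R\tan\frac\varepsilon2<0.301$.

For a right vertex, $x=(h+y)\tan(\frac\varepsilon2-v)-\dot h\le2R\tan\frac\varepsilon2<0.301$. For a left vertex, $\xi=\dot h-(h+y)\tan(\frac\varepsilon2-v)$. If $v\le\frac\varepsilon2$, then $\xi\le R\sin\varepsilon=\tan\varepsilon<0.295$. If $v=\frac\varepsilon2+u$ with $0<u\le\frac\varepsilon2$, then $\xi\le R\sin(\frac\varepsilon2-u)+2R\tan u$; the derivative of this bound in $u$ is at least $-R+2R>0$, so $\xi\le2R\tan\frac\varepsilon2<0.301$. All cases contradict $x,\xi\ge0.406$.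
\end{proof}

\subsection{The group $cm$ costs more}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iv)]
\emph{A cheapest $cm$ packing exists.} By Lemma~\ref{lem:cond} we may describe $cm$ packings by triples $(v,d,L)$ with $v\in[0,\varepsilon]$, $d\ge W/2$ and $w=2d$; the horizontal position of $P$ plays no role, so we put its center on the vertical axis. Take triples whose costs $2d_kL_k$ tend to the infimum. Since $2d_k\ge W\ge2$ and $L_k\ge m\ge2$, both sequences are bounded, and a subsequence converges to a triple $(v,d,L)$ with $2d,L\ge2$. The parameters $w=2d$ and $L$ define a group of type $cm$, and $d\ge W/2$ because $W$ depends continuously on $v$. If $P$ overlapped its image under some nonzero power of the glide in the limit, a common interior point would remain a common interior point for large $k$. So the limit is a $cm$ packing whose cost is the infimum.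

\emph{Its cost exceeds $2F_{\min}$.} Suppose not. By Lemmas~\ref{lem:cond} and~\ref{lem:compare},
\begin{equation}\label{eq:chain}
 2d\max(m,2f(d))\le2d\max(m,2\widehat f(d))\le2F_{\min}.
\end{equation}
On $[W/2,d^*]$ the left side is $4df(d)$, whose logarithm is concave. Its value at $W/2$ exceeds $2F_{\min}$ by \eqref{eq:Wf}, and its value at $d^*$ is $2F(v)\ge2F_{\min}$; so it exceeds $2F_{\min}$ on $[W/2,d^*)$. For $d>d^*$ the left side is $2md>2F(v)\ge2F_{\min}$. Hence $d=d^*$ and $F(v)=md^*=F_{\min}$, so $0<v<\varepsilon$. The second inequality in \eqref{eq:chain} now gives $2\widehat f(d^*)\le m=2f(d^*)$.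

By Lemma~\ref{lem:novertex} the ends of the midline chord are relatively interior to edges with normals $(\cos\beta,-\sin\beta)$ and $(-\cos\gamma,-\sin\gamma)$. For small $t$ of either sign the chord ends at height $t$ are therefore $x_r(t)=x_r(0)+t\tan\beta$ and $x_l(t)=x_l(0)-t\tan\gamma$, and \eqref{eq:fhat} gives
\[
 f(d^*)\ge\widehat f(d^*)\ge x_r(t)-x_l(-t)=f(d^*)+t(\tan\beta-\tan\gamma).
\]
Thus $\beta=\gamma$, that is, $2v=(c-a)\varepsilon\in2\varepsilon\mathbb Z$. This contradicts $0<v<\varepsilon$. So the minimal $cm$ cost is larger than the minimal $p2mg$ cost $2F_{\min}$, and $\delta_{cm}(P)<\delta_{p2mg}(P)$.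
\end{proof}

\begin{thebibliography}{1}
\bibitem{TGKD} Miloslav Torda, John Y. Goulermas, Vitaliy Kurlin and Graeme M. Day, \emph{Densest plane group packings of regular polygons}, arXiv:2207.08959 (2022).
\end{thebibliography}
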